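# Central torsion groups and the center of a $\mathsf{T_{\!z}S}$-closed semigroup

## 1. Closed semigroups, centers, and four finiteness conditions

Throughout, $\mathbb N=\{1,2,3,\dots\}$ and $\mathbb N_0=\mathbb N\cup\{0\}$. A semigroup is a set with an associative binary operation, usually written as multiplication.

**Definition 1 (the class $\mathsf{T_{\!z}S}$).** A *topological semigroup* is a topological space $Y$ with a continuous associative operation $Y\times Y\to Y$. A space is *zero-dimensional* if it has a base of clopen sets. We write $\mathsf{T_{\!z}S}$ for the class of Tychonoff zero-dimensional topological semigroups.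

A $T_1$-space with a base of clopen sets is automatically Tychonoff: if $p$ lies outside a closed set $F$, choose a clopen $U$ with $p\in U\subseteq Y\setminus F$; its characteristic function is continuous and separates $p$ from $F$. So to check membership in $\mathsf{T_{\!z}S}$ we need $T_1$, a clopen base, and continuity of the product.

**Example 1.** Let $Y=\{0\}\cup\{1/n:n\in\mathbb N\}\subseteq\mathbb R$ with ordinary multiplication. The product is continuous because it is continuous on $\mathbb R$. The singletons $\{1/n\}$ and the sets $\{0\}\cup\{1/m:m\ge n\}$ are clopen and form a base. So $Y\in\mathsf{T_{\!z}S}$.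

**Definition 2 ($\mathsf{T_{\!z}S}$-closed).** A semigroup $X$ is *$\mathsf{T_{\!z}S}$-closed* if $X$, with the discrete topology, is closed in every $Y\in\mathsf{T_{\!z}S}$ that contains $X$ as a discrete subsemigroup. Equivalently, $h[X]$ is closed in $Y$ for every isomorphic topological embedding $h:X\to Y$ of the discrete semigroup $X$ into some $Y\in\mathsf{T_{\!z}S}$.

**Example 2.** (a) Every finite semigroup is $\mathsf{T_{\!z}S}$-closed, because finite subsets of $T_1$-spaces are closed.

(b) The semigroup $\{1/n:n\in\mathbb N\}$ of Example 1 is not $\mathsf{T_{\!z}S}$-closed: it is a discrete subsemigroup of $Y$, and $0$ is in its closure.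

(c) Here is an infinite $\mathsf{T_{\!z}S}$-closed semigroup. Let $I$ be an infinite set and $X=\{0\}\sqcup I$, with $ii=i$ for $i\in I$ and all other products equal to $0$. Suppose $X$ is a discrete subsemigroup of $Y\in\mathsf{T_{\!z}S}$ and $y\in\overline X\setminus X$. Every neighborhood of $y$ contains infinitely many elements of $I$. If $W$ is a neighborhood of $yy$, choose a neighborhood $U$ of $y$ with $UU\subseteq W$ and distinct $i,j\in U\cap I$; then $0=ij\in W$. Hence $yy=0$. Now choose $W$ open with $W\cap X=\{0\}$, and $U$ as before. For $i\in U\cap I$ we get $i=ii\in W\cap X=\{0\}$, a contradiction.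

**Definition 3 (center).** The *center* of $X$ is $Z(X)=\{z\in X: xz=zx\text{ for all }x\in X\}$.

**Example 3.** If $X$ is commutative, $Z(X)=X$. Let $\Lambda$ be a set with at least two elements and product $st=s$. Then $z\in Z(\Lambda)$ would mean $x=xz=zx=z$ for all $x$, so $Z(\Lambda)=\emptyset$. Adjoin an identity $1$ to get $\Lambda^1$, and let $G$ be an abelian group. The center of $G\times\Lambda^1$ is $G\times\{1\}$: a pair $(g,s)$ is central if and only if $s$ is central in $\Lambda^1$, and no $s\in\Lambda$ is.

A *subgroup* of a semigroup $X$ is a subset that is a group under the operation of $X$. Its identity $e$ is an idempotent of $X$, but it need not be an identity for $X$. A group has exactly one idempotent, its identity.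

**Definition 4.** A semigroup $X$ is

- *chain-finite* if every infinite $I\subseteq X$ contains $x,y$ with $xy\notin\{x,y\}$;
- *nonsingular* if there is no infinite $A\subseteq X$ with $AA$ a singleton;
- *periodic* if for every $x\in X$ some power $x^n$, $n\in\mathbb N$, is an idempotent;
- *group-bounded* if every subgroup $G$ of $X$ is *bounded*: there is $n\in\mathbb N$ such that $x^n$ is an idempotent (that is, $x^n=e$, the identity of $G$) for all $x\in G$.

**Example 4.** Each condition fails in a familiar semigroup. The first three failures are of a kind where one added point spoils closedness.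

- $(\mathbb N,\max)$ is not chain-finite, since $\max(x,y)\in\{x,y\}$. Add a point $\infty$, give $\mathbb N\cup\{\infty\}$ the topology of a convergent sequence, and put $\max(x,\infty)=\infty$. The operation is continuous: $\max(k,m)\ge k$ is large when $k$ is. So $\mathbb N$ is not closed.
- An infinite set $X\ni 0$ with all products equal to $0$ is singular: take $A=X$. In the one-point compactification of the discrete space $X$, with all products still $0$, the operation is constant, hence continuous, and $X$ is not closed.
- $(\mathbb N,+)$ is not periodic; it has no idempotent. The convergent sequence $\mathbb N\cup\{\infty\}$ with $x+\infty=\infty$ works again, because $k+m\ge k$.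
- The group $C_{2^\infty}=\{k/2^m+\mathbb Z:k\in\mathbb Z,\ m\in\mathbb N_0\}\subseteq\mathbb R/\mathbb Z$ is a torsion group that is not bounded. By contrast, $\bigoplus_{\mathbb N}C_2$ is infinite and bounded.

Closedness of $C_{2^\infty}$ is less obvious; we return to it in Section 3.

## 2. From the center to its unbounded subgroups

We may use the following two results of Banakh and Bardyla.

**Fact 1.** A commutative semigroup is $\mathsf{T_{\!z}S}$-closed if and only if it is chain-finite, nonsingular, periodic and group-bounded.

**Fact 2.** If a semigroup $X$ is $\mathsf{T_{\!z}S}$-closed, then $Z(X)$ is chain-finite, periodic and nonsingular.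

The question, from the paper of Taras Banakh and Serhii Bardyla, "Subgroups of categorically closed semigroups", arXiv:2209.08013 (2022), is: *is the center of every $\mathsf{T_{\!z}S}$-closed semigroup itself $\mathsf{T_{\!z}S}$-closed?* Comparing the two facts, one property is missing from Fact 2: group-boundedness. The answer is yes, and the work is in the first of these theorems.

**Theorem A.** Let $X$ be a semigroup and $G\subseteq Z(X)$ a subgroup all of whose elements have finite order, and suppose $G$ is unbounded. Then there is a Tychonoff zero-dimensional topological semigroup $Y$ containing $X$ as an open discrete subsemigroup that is not closed in $Y$. Hence $X$ is not $\mathsf{T_{\!z}S}$-closed.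

**Theorem B.** If $X$ is $\mathsf{T_{\!z}S}$-closed, then $Z(X)$ is $\mathsf{T_{\!z}S}$-closed.

**Theorem C.**

1. If $X$ is $\mathsf{T_{\!z}S}$-closed, then every subsemigroup of $Z(X)$ is $\mathsf{T_{\!z}S}$-closed.
2. A nonempty semigroup $C$ is isomorphic to the center of some $\mathsf{T_{\!z}S}$-closed semigroup if and only if $C$ is commutative, chain-finite, nonsingular, periodic and group-bounded.
3. The exponents of the subgroups of $Z(X)$ need not be uniformly bounded: there is a commutative $\mathsf{T_{\!z}S}$-closed semigroup $X=Z(X)$ containing a cyclic subgroup of order $n$ for every $n\in\mathbb N$.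

**Proof of Theorem B from Theorem A.** If $Z(X)=\emptyset$ there is nothing to prove. Otherwise $Z(X)$ is chain-finite, periodic and nonsingular by Fact 2. Let $G$ be a subgroup of $Z(X)$ with identity $e$. By periodicity each $x\in G$ has an idempotent power; this power lies in $G$, so it equals $e$. Thus every element of $G$ has finite order. If $G$ were unbounded, Theorem A would say that $X$ is not $\mathsf{T_{\!z}S}$-closed. So $G$ is bounded. Hence $Z(X)$ is group-bounded, and Fact 1 applies to the commutative semigroup $Z(X)$. $\square$

It remains to prove Theorem A, and then Theorem C. The proofs are in ZFC. Write $\mathbb T=\mathbb R/\mathbb Z$ additively, with $|t|$ the distance from $t$ to $0$.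

## 3. Torsion subgroups of the circle: adjoining an irrational point

The simplest case of Theorem A is $X=G=P$, where $P$ is an infinite torsion subgroup of $\mathbb T$, for example $C_{2^\infty}$. Such a $P$ is unbounded, because $\mathbb T$ has only $n$ elements $t$ with $nt=0$. It is countable, because it lies in $\mathbb Q/\mathbb Z$. It is dense, because every infinite subgroup of $\mathbb T$ is.

Choose $\theta\in\mathbb T$ of infinite order and let
$$Y_0=P+\mathbb N_0\theta\subseteq\mathbb T .$$
The representation $p+i\theta$ of an element is unique: $p+i\theta=q+j\theta$ makes $(i-j)\theta$ a torsion element, so $i=j$ and $p=q$. Give $Y_0$ the topology with base consisting of all singletons $\{p\}$, $p\in P$, and all sets $W\cap Y_0$ with $W$ open in $\mathbb T$.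

This topology refines the subspace topology, so it is Hausdorff. The subspace topology of the countable metrizable space $Y_0$ has a clopen base (use balls whose radius is none of the countably many distances between points). These sets stay clopen in the finer topology, and the singletons $\{p\}$ are clopen too. Addition is continuous at $(p,q)\in P\times P$ because both points are isolated. If $s\notin P$ or $t\notin P$, then $s+t\notin P$, since the coefficients of $\theta$ add. So the basic neighborhoods of $s+t$ are traces of open sets of $\mathbb T$, and continuity is inherited from $\mathbb T$.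

So $Y_0\in\mathsf{T_{\!z}S}$, $P$ is open and discrete in it, and $\theta\in\overline P\setminus P$ by density. Hence $P$ is not $\mathsf{T_{\!z}S}$-closed. The new point $u=\theta$ is described by its value under one character, the inclusion $P\to\mathbb T$; the neighborhoods of $u$ meet $P$ in the sets
$$F_\varepsilon=\{z\in P:|z-\theta|<\varepsilon\}. \tag{1}$$

## 4. Two semigroups in which one character is not enough

For a general $X$ the sensible plan is the same: find a character of $G$ with dense image and add an irrational point $u$. But $X$ has other elements $a$, and $au$ must be defined in $Y$, with $y\mapsto ay$ continuous. Here the plan breaks.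

Both examples below have the following shape. Let $P$ be an abelian group and $\pi:P\to R$ a surjective homomorphism. On $X=(P\times\{0\})\sqcup(R\times\{1\})$ put $(z,0)(w,0)=(zw,0)$, and let any product with at least one factor at level $1$ be at level $1$, with first coordinate obtained by multiplying in $R$, after applying $\pi$ to a factor of level $0$. This is associative: a product of three elements is computed in $P$ if all have level $0$, and otherwise is the product of their images in $R$. The semigroup is commutative, so $Z(X)=X$. We write $z$ for $(z,0)$ and put $a=(1_R,1)$, so that $az=(\pi(z),1)$. In both examples we test the group $P$.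

**First obstruction: quotients need their own characters.** Let $P\subseteq\mathbb T$ be generated by the elements $1/p+\mathbb Z$, $p$ prime. Split the primes into two infinite sets; this gives $P=P_1\oplus P_2$ with both summands infinite. Let $\pi:P\to P_2$ be the projection with kernel $P_1$. Suppose some Hausdorff topological semigroup $Y\supseteq X$ contains a point $u$ such that every neighborhood of $u$ contains one of the sets $F_\varepsilon$ from (1). Let $W$ be a neighborhood of $au$. There is $\varepsilon$ with $aF_\varepsilon\subseteq W$. But $aF_\varepsilon=aP$: given $z\in P$, the infinite group $P_1$ is dense in $\mathbb T$, so there is $h\in P_1$ with $|z+h-\theta|<\varepsilon$, and $\pi(z+h)=\pi(z)$. So every neighborhood of $au$ contains the infinite set $aP$. This is impossible in a Hausdorff space.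

The topology near $u$ must therefore also control characters of $P$ that vanish on $P_1$, and in general on any subgroup that some element of $X$ may collapse. So let us use *all* characters $\chi:P\to\mathbb T$, and prescribe a value $\tau(\chi)$ of each at $u$. If $\chi(z_\alpha)\to\tau(\chi)$ for all $\chi$ along one net $(z_\alpha)$ in $P$, then $\tau(\chi+\psi)=\tau(\chi)+\tau(\psi)$. So $\tau$ has to be a homomorphism $\mathrm{Hom}(P,\mathbb T)\to\mathbb T$.

**Second obstruction: bounded quotients.** Let $P=C_{2^\infty}\oplus B$ with $B=\bigoplus_{\mathbb N}C_2$, and let $\pi:P\to B$ be the projection. What should $au$ be?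

It could be a new point over $aP\cong B$. But $\tau(\chi)$ for $\chi\in\mathrm{Hom}(B,\mathbb T)$ satisfies $2\tau(\chi)=\tau(2\chi)=0$, so the characters give $au^2$ the same values as $a$, and they do not separate $au^2$ from $X$.

It could be an element of $X$, which we want isolated in $Y$. Then $az$ would have to be constant for $z\in P$ near $u$. Yet if $D$ is a finite set of characters of $P$ and $F=\{z\in P:|\chi(z)-\tau(\chi)|<\varepsilon\ \forall\chi\in D\}$ is nonempty, then $aF$ is infinite. Indeed, $F$ is stable under multiplication by $B\cap\bigcap_{\chi\in D}\ker\chi$, which has finite index in $B$ because each $\chi$ takes at most two values on $B$.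

**The way past both.** We put $au$ back into $X$ whenever $aP$ is bounded, and we let only elements of $P^n=\{z^n:z\in P\}$ into the small neighborhoods of $u$. In the second example $P^2=C_{2^\infty}$, and $az=a$ for $z\in P^2$, as desired. This has a price: if $n\chi=0$, then $\chi(v^n)=n\chi(v)=0$, so $\chi$ vanishes on $P^n$ and $\tau(\chi)=0$ is forced. Thus $\tau$ must kill all characters of finite order. On the other characters we want $\tau(\chi)$ to have infinite order, so that the multiples $i\tau(\chi)$ stay away from the torsion values $\chi(z)$. The next section shows that such a $\tau$ exists, and that the forced condition is also sufficient for approximation.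

## 5. A homomorphism on the character group that kills exactly the torsion

From here to the end of Section 10, $X$ and $G$ are as in Theorem A, and $e$ is the identity of $G$. It is an idempotent and lies in $Z(X)$.

**Step 0 (passing to a countable group).** *Countability will keep the character group of size at most $\mathfrak c$ and the ranges of our maps countable.* For each $n$ choose $z_n\in G$ with $z_n^n\ne e$, and let $Q\subseteq G$ be the subgroup generated by all $z_n$. Then $Q$ is a countable torsion abelian group, contained in $Z(X)$, and it is unbounded: for no $n$ does $z^n=e$ hold for all $z\in Q$.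

Put $Q^n=\{z^n:z\in Q\}$, a subgroup of $Q$. Let $M=\mathrm{Hom}(Q,\mathbb T)$, written additively, and let $tM$ be the subgroup of its elements of finite order.

**Lemma 1.** There is a homomorphism $\tau:M\to\mathbb T$ with $\ker\tau=tM$ and torsion-free image.

*Proof.* Since $Q$ is countable, $|M|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The group $N=M/tM$ is torsion-free, so it embeds into the $\mathbb Q$-vector space $N\otimes\mathbb Q$, whose dimension is at most $\mathfrak c$. Write $\mathbb R=\mathbb Q\oplus V$ as $\mathbb Q$-vector spaces. Then $\dim V=\mathfrak c$, so there is an injective linear map $N\otimes\mathbb Q\to V$. The map $V\to\mathbb R/\mathbb Z$ is injective, because its kernel is $V\cap\mathbb Z\subseteq V\cap\mathbb Q=0$. Let $\tau$ be the composition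
$$M\to N\to N\otimes\mathbb Q\to V\to\mathbb T .$$
All maps after the first are injective, so $\ker\tau=tM$. The image is isomorphic to a subgroup of $V$, hence torsion-free. $\square$

Fix such a $\tau$. In particular, if $\chi\in M$ has infinite order, then $\tau(\chi)$ is a nonzero element of a torsion-free group, so it has infinite order.

The next lemma puts the new point in the closure of $Q$. It uses two textbook facts on the compact group $\mathbb T^D$, $D$ finite. Every continuous character of $\mathbb T^D$ has the form $(t_\chi)\mapsto\sum_\chi m_\chi t_\chi$ with integers $m_\chi$. If $K$ is a closed subgroup and $p\notin K$, some continuous character vanishes on $K$ but not at $p$ (characters of the compact group $\mathbb T^D/K$ separate points).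

**Lemma 2.** For all $n\in\mathbb N$, finite $D\subseteq M$ and $\varepsilon>0$ there is $z\in Q^n$ with $|\chi(z)-\tau(\chi)|<\varepsilon$ for all $\chi\in D$.

*Proof.* If $D=\emptyset$, take $z=e$. Otherwise let $K$ be the closure in $\mathbb T^D$ of the subgroup $\{(\chi(z))_{\chi\in D}:z\in Q^n\}$. It is a closed subgroup, and the claim says that $(\tau(\chi))_{\chi\in D}\in K$. Suppose not. Then there are integers $m_\chi$ with
$$\sum_{\chi\in D}m_\chi\chi(z)=0\ \text{ for all }z\in Q^n,\qquad \sum_{\chi\in D}m_\chi\tau(\chi)\ne0 .$$
Put $\psi=\sum_\chi m_\chi\chi\in M$. For every $z\in Q$ we have $n\psi(z)=\psi(z^n)=0$. So $n\psi=0$ and $\psi\in tM$. Hence $0=\tau(\psi)=\sum_\chi m_\chi\tau(\chi)$, a contradiction. $\square$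

The third lemma guarantees that $\tau$ is nonzero where we need it.

**Lemma 3.** An unbounded torsion abelian group $A$ has a character $\chi\in\mathrm{Hom}(A,\mathbb T)$ of infinite order.

*Proof.* The group $\hat A=\mathrm{Hom}(A,\mathbb T)$ is a closed subgroup of $\mathbb T^A$, so it is a compact Hausdorff group. Suppose every character has finite order. Then $\hat A$ is the union of its closed subgroups $H_n=\{\chi:n\chi=0\}$, $n\in\mathbb N$. By the Baire theorem some $H_n$ has nonempty interior; being a subgroup, it is open by translation; and by compactness it has finite index, say $r$. For every $\chi\in\hat A$ we get $r\chi\in H_n$, so $nr\chi=0$. With $m=nr$ we have $\chi(a^m)=m\chi(a)=0$ for all $\chi\in\hat A$ and $a\in A$. Characters separate the points of an abelian group, since $\mathbb T$ is divisible and contains elements of every finite order. Hence $a^m=1$ for all $a\in A$, contradicting unboundedness. $\square$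

## 6. The semigroup $Y$: powers of a new central element, collapsed over an ideal

**Step 1 (the ideal $J$).** *This isolates the elements of $X$ over which nothing new will be added.* Let
$$J=\{x\in X:\exists n\in\mathbb N\ \forall z\in Q\ \ xz^n=xe\},\qquad E=eX\setminus J .$$
If $J\neq\emptyset$, it is a two-sided ideal. Suppose $xz^n=xe$ for all $z\in Q$, and let $y\in X$. Then $yxz^n=yxe$, and since $z$ and $e$ are central, $xyz^n=xz^ny=xey=xye$.

Also $eX=Xe$ is an ideal of $X$, because $e$ is central, and $xe=ex=x$ for $x\in eX$, because $e$ is idempotent. Finally $e\in E$: clearly $e=ee\in eX$, and $e\in J$ would mean that $z^n=ez^n=ee=e$ for all $z\in Q$ and some $n$, contrary to unboundedness.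

**Example 5.** Take the semigroups of Section 4 with $G=Q=P\times\{0\}$. An element of level $0$ is never in $J$, because $P$ is an unbounded group. For $x=(b,1)$ we have $xz^n=(b\,\pi(z)^n,1)$ and $xe=x$. In the first example $P_2$ is unbounded, so $J=\emptyset$. In the second, $n=2$ shows that all of $B\times\{1\}$ lies in $J$.

**Step 2 (the semigroup).** *We adjoin formal powers $u^k$ of a central element $u$, with the exponent stored in a second coordinate.* The set
$$S=(X\times\{0\})\cup(eX\times\mathbb N)$$
is a subsemigroup of $X\times(\mathbb N_0,+)$: if $k+l\ge1$, then $k\ge1$ or $l\ge1$, so one of the factors $x,y$ of $(x,k)(y,l)=(xy,k+l)$ lies in the ideal $eX$, and hence so does $xy$. On $S$ define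
$$(x,k)\sim(y,l)\iff(x,k)=(y,l)\ \text{ or }\ x=y\in J .$$
This is an equivalence relation. It is a congruence: if $x\in J$, then $xy,yx\in J$, so multiplying $(x,k)\sim(x,l)$ by $(y,m)$ on either side gives equivalent pairs.

Let $Y=S/{\sim}$, and let $[x,k]$ be the class of $(x,k)$. The product is
$$[x,k][y,l]=[xy,k+l]. \tag{2}$$
The map $x\mapsto[x,0]$ is an injective homomorphism; we identify $x$ with $[x,0]$. If $x\in J\cap eX$, then $[x,k]=[x,0]=x$ for all $k$. If $x\in E$, the class of $(x,k)$ is a singleton. Therefore
$$Y=X\sqcup\{[x,k]:x\in E,\ k\ge1\}, \tag{3}$$
and the listed elements $[x,k]$ are pairwise distinct.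

## 7. The topology on $Y$

**Step 3 (stabilizers).** *The group $Q$ acts on $eX$ by multiplication. We record what each point forgets about $Q$ and which characters survive.* For $x\in eX$ let
$$Q_x=\{z\in Q:xz=x\},\qquad L_x=\{\chi\in M:\chi|_{Q_x}=0\}.$$
Since $xe=x$, we have $e\in Q_x$; and $xz=x$ gives $x=xzz^{-1}=xz^{-1}$. So $Q_x$ is a subgroup of $Q$. In the same way, for $z,v\in Q$,
$$xz=xv\iff zv^{-1}\in Q_x,\qquad Q_{xz}=Q_x . \tag{4}$$
For the second claim, $xzw=xz$ is equivalent to $xw=x$: multiply by $z^{-1}$ or by $z$. In the first example of Section 4, with $G=Q=P\times\{0\}$, the group $Q_a$ is $P_1$, and $L_a$ consists of the characters vanishing on $P_1$.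

Let $x\in E$. Then $xQ\subseteq E$. Indeed $xQ\subseteq eX$; and if $xz\in J$, say $xzv^n=xze$ for all $v\in Q$, then multiplying by $z^{-1}$ gives $xv^n=xe$ for all $v\in Q$, so $x\in J$, a contradiction. Since $xe=x$, the orbits $xQ$ with $x\in E$ partition $E$. Hence the sets
$$C_x=\{[xz,i]:z\in Q,\ i\in\mathbb N_0\}\qquad(x\in E)$$
partition $\{[x,i]:x\in E,\ i\ge0\}$. Note that $C_x$ contains the points $[xz,0]=xz$ of $X$.

**Step 4 (the auxiliary topology $\sigma$ on $C_x$).** *It says when a point looks close to $[y,k]$, both to finitely many characters and modulo $n$-th powers.* For $x\in E$ define on $C_x$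
$$f^x_\chi([xz,i])=\chi(z)+i\tau(\chi)\in\mathbb T\quad(\chi\in L_x),\qquad g^x_n([xz,i])=zQ^nQ_x\in Q/(Q^nQ_x)\quad(n\in\mathbb N),$$
where the groups $Q/(Q^nQ_x)$ are discrete. The maps are well defined: $[xz,i]=[xw,j]$ implies $i=j$ and $xz=xw$, so $zw^{-1}\in Q_x$ by (4), and both values agree. Let $\sigma$ be the initial topology on $C_x$ for all these maps.

It does not depend on the representative of the orbit. If $x'=xw$ with $w\in Q$, then $Q_{x'}=Q_x$ and $L_{x'}=L_x$. From $[x'z,i]=[xwz,i]$ we get $f^{x'}_\chi=f^x_\chi-\chi(w)$ and $g^{x'}_n=w^{-1}g^x_n$. These are translations of the targets, so the initial topology is the same.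

For $[y,k]\in C_x$ (so $y\in xQ$), $n\in\mathbb N$, finite $D\subseteq L_y$ and $\varepsilon>0$ let
$$O_{n,D,\varepsilon}[y,k]=\{[yz,i]:z\in Q^n,\ i\ge0,\ |\chi(z)+(i-k)\tau(\chi)|<\varepsilon\ \ \forall\chi\in D\}. \tag{5}$$

**Claim.** These sets are $\sigma$-open and form a base of $\sigma$-neighborhoods at $[y,k]$.

*Proof.* Use $y$ as the representative. Then $f^y_\chi([yz,i])-f^y_\chi([y,k])=\chi(z)+(i-k)\tau(\chi)$, and $g^y_n([yz,i])=g^y_n([y,k])$ means $z\in Q^nQ_y$. If $z=z'q$ with $z'\in Q^n$ and $q\in Q_y$, then $yz=yz'$, and $\chi(z)=\chi(z')$ for $\chi\in L_y$. So (5) is exactly the set of points $p\in C_x$ with $g^y_n(p)=g^y_n([y,k])$ and $|f^y_\chi(p)-f^y_\chi([y,k])|<\varepsilon$ for $\chi\in D$. It is $\sigma$-open. A general basic $\sigma$-neighborhood of $[y,k]$ contains one given by finitely many characters, one $\varepsilon$ and finitely many indices $n_1,\dots,n_r$. If $n$ is a common multiple of these, then $Q^n\subseteq Q^{n_s}$ for each $s$, so the set (5) with this $n$ is contained in it. $\square$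

**Step 5 (the topology of $Y$).** *As in Section 3, we keep $\sigma$ near the new points and declare the old points isolated.* Let the base consist of all singletons $\{x\}$ with $x\in X$ and all $\sigma$-open subsets of the sets $C_x$, $x\in E$. The family covers $Y$ by (3). It is closed under nonempty intersections: different sets $C_x$ are disjoint, within one $C_x$ we intersect $\sigma$-open sets, and a singleton meets a set in itself or not at all. So it is a base of a topology.

In this topology $X$ is open and discrete. For $x\in E$ and $k\ge1$ the point $[x,k]$ is not in $X$, so the sets $O_{n,D,\varepsilon}[x,k]$ form a neighborhood base at $[x,k]$.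

## 8. Separation and a clopen base

**Step 6 ($\sigma$ is Hausdorff).** *Here we use that $\tau(\chi)$ has infinite order when $\chi$ does.* We show that the maps $f^x_\chi$ with $\chi\in L_x$ separate the points of $C_x$, $x\in E$. Suppose $f^x_\chi([xz,i])=f^x_\chi([xw,j])$ for all $\chi\in L_x$, that is,
$$(i-j)\tau(\chi)=\chi(wz^{-1})\qquad\text{for all }\chi\in L_x. \tag{6}$$
The torsion group $Q/Q_x$ is unbounded: if $z^n\in Q_x$ for all $z\in Q$, then $xz^n=x=xe$ for all $z\in Q$, so $x\in J$, contrary to $x\in E$. By Lemma 3 the group $L_x\cong\mathrm{Hom}(Q/Q_x,\mathbb T)$ contains some $\chi_0$ of infinite order, and $\tau(\chi_0)$ has infinite order by Lemma 1. But $\chi_0(wz^{-1})$ has finite order, as $Q$ is torsion. So (6) for $\chi_0$ forces $i=j$. Now (6) says $\chi(wz^{-1})=0$ for all $\chi\in L_x$. Characters of $Q/Q_x$ separate points, so $wz^{-1}\in Q_x$, and $xz=xw$ by (4).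

**Step 7 ($\sigma$ has a clopen base).** *This is where countability of $Q$ enters the topology.* The image of $f^x_\chi$ lies in $\chi(Q)+\mathbb N_0\tau(\chi)$, a countable metrizable space. It has a clopen base: use balls whose radius avoids the countably many distances between its points. The targets of the maps $g^x_n$ are discrete. So $\sigma$ is the initial topology for maps into spaces with clopen bases. Preimages of clopen sets are clopen, and finite intersections of such preimages form a base of $\sigma$.

**Step 8 ($Y$ is Tychonoff and zero-dimensional).** *We transfer Steps 6 and 7 to $Y$.* Each $C_x$ is open in $Y$, and its complement is a union of other sets $C_y$ and of points of $X$. So $C_x$ is clopen. If $U\subseteq C_x$ is $\sigma$-clopen, then $Y\setminus U=(Y\setminus C_x)\cup(C_x\setminus U)$ is open, so $U$ is clopen in $Y$.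

A singleton $\{a\}$ with $a\in X$ is open. It is also closed: points of $X\setminus\{a\}$ are isolated, and a point $[y,k]$ with $y\in E$, $k\ge1$ has a neighborhood missing $a$, namely $C_y$ if $a\notin C_y$, and one given by Step 6 if $a\in C_y$.

So $Y$ has a base of clopen sets: the singletons $\{a\}$, $a\in X$, and the $\sigma$-clopen subsets of the sets $C_x$. A singleton $\{[y,k]\}$ with $y\in E$, $k\ge1$ is closed, because $C_y\setminus\{[y,k]\}$ is $\sigma$-open by Step 6 and $Y\setminus C_y$ is open. So $Y$ is $T_1$, and by the remark after Definition 1 it is Tychonoff.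

## 9. Continuity of the product

**Step 9 (characters restrict the right way).** *To control a product near $[xy,\cdot]$ we need its characters to be available at both factors.* For $x,y\in eX$ we have $Q_x\cup Q_y\subseteq Q_{xy}$: if $xz=x$, then $xyz=xzy=xy$; if $yz=y$, then $xyz=xy$. Hence $L_{xy}\subseteq L_x\cap L_y$. For $a\in X$ and $x\in eX$, both $ax$ and $xa$ are in $eX$; if $xz=x$, then $axz=ax$ and $xaz=xza=xa$. Hence $L_{ax}\subseteq L_x$ and $L_{xa}\subseteq L_x$.

**Step 10 (checking all pairs).** *By (3), every point of $Y$ is either in $X$, and then isolated, or of the form $[x,k]$ with $x\in E$, $k\ge1$.*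

*Two points of $X$.* Both are isolated, so there is nothing to check.

*A point $a\in X$ and a point $[x,k]$, $x\in E$, $k\ge1$.* Since $a$ is isolated, it suffices to find, for each neighborhood of $a[x,k]=[ax,k]$, a neighborhood $O$ of $[x,k]$ such that $aO$ lies in it. By (2), $a[xz,i]=[axz,i]$.

- If $ax\in J$, there is $n$ with $axz=axe=ax$ for all $z\in Q^n$. Then
$$a\cdot O_{n,\emptyset,1}[x,k]=\{[axz,i]:z\in Q^n,\ i\ge0\}=\{[ax,i]:i\ge0\}=\{ax\},$$
and $ax=[ax,k]=a[x,k]$. This is where $z\in Q^n$ and the collapsing over $J$ are used.
- If $ax\in E$, let $O_{n,D,\varepsilon}[ax,k]$ be a basic neighborhood, with $D\subseteq L_{ax}$ finite. Then $D\subseteq L_x$ by Step 9, and by (5)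
$$a\cdot O_{n,D,\varepsilon}[x,k]\subseteq O_{n,D,\varepsilon}[ax,k].$$

*The product in the other order, $[x,k]a$.* We have $[xz,i]a=[xza,i]=[xaz,i]$, because $z$ is central. If $xa\in J$, there is $n$ with $xaz=xae=xa$ for all $z\in Q^n$ (here $xae=xa$ because $xa\in eX$), and $O_{n,\emptyset,1}[x,k]\cdot a=\{xa\}=\{[x,k]a\}$. If $xa\in E$ and $D\subseteq L_{xa}\subseteq L_x$ is finite, then $O_{n,D,\varepsilon}[x,k]\cdot a\subseteq O_{n,D,\varepsilon}[xa,k]$.

*Two points $[x,k]$ and $[y,l]$ with $x,y\in E$, $k,l\ge1$.* For $z,w\in Q$, centrality gives
$$[xz,i][yw,j]=[xyzw,i+j]. \tag{7}$$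

- If $xy\in J$, there is $n$ with $xyz=xye=xy$ for all $z\in Q^n$. If $z,w\in Q^n$, then $zw\in Q^n$, so the right side of (7) is $[xy,i+j]=xy$. Hence $O_{n,\emptyset,1}[x,k]\cdot O_{n,\emptyset,1}[y,l]=\{xy\}$, and $xy=[xy,k+l]=[x,k][y,l]$.
- If $xy\in E$, let $D\subseteq L_{xy}$ be finite. Then $D\subseteq L_x\cap L_y$. For $[xz,i]\in O_{n,D,\varepsilon/2}[x,k]$ and $[yw,j]\in O_{n,D,\varepsilon/2}[y,l]$, with $z,w\in Q^n$ as in (5), we have $zw\in Q^n$, and for $\chi\in D$
$$\bigl|\chi(zw)+(i+j-k-l)\tau(\chi)\bigr|\le\bigl|\chi(z)+(i-k)\tau(\chi)\bigr|+\bigl|\chi(w)+(j-l)\tau(\chi)\bigr|<\varepsilon .$$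
By (7), $O_{n,D,\varepsilon/2}[x,k]\cdot O_{n,D,\varepsilon/2}[y,l]\subseteq O_{n,D,\varepsilon}[xy,k+l]$.

So $Y\in\mathsf{T_{\!z}S}$, and $X$ is an open discrete subsemigroup of $Y$.

## 10. The point $[e,1]$ lies in the closure of $X$

**Step 11 ($X$ is not closed).** *This is where Lemma 2 is used.* Let $u=[e,1]$. By Step 1, $e\in E$, so $u\in Y\setminus X$ by (3). Here $Q_e=\{z\in Q:ez=e\}=\{e\}$, so $L_e=M$. A basic neighborhood of $u$ is
$$O_{n,D,\varepsilon}[e,1]=\{[z,i]:z\in Q^n,\ i\ge0,\ |\chi(z)+(i-1)\tau(\chi)|<\varepsilon\ \ \forall\chi\in D\}$$
with $D\subseteq M$ finite. By Lemma 2 there is $z\in Q^n$ with $|\chi(z)-\tau(\chi)|<\varepsilon$ for all $\chi\in D$. Taking $i=0$, the element $[z,0]=z\in X$ belongs to this neighborhood. Hence $u\in\overline X\setminus X$. This proves Theorem A, and with it Theorem B. $\blacksquare$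

## 11. Subsemigroups of the center, all possible centers, and unbounded exponents

**Proof of Theorem C, part 1.** The empty subsemigroup needs no proof. By Theorem B and Fact 1, $Z(X)$ is chain-finite, nonsingular, periodic and group-bounded. Each property passes to a subsemigroup $S\subseteq Z(X)$. Infinite subsets of $S$ are infinite subsets of $Z(X)$, which gives chain-finiteness and nonsingularity. Powers of elements of $S$ lie in $S$, which gives periodicity. Subgroups of $S$ are subgroups of $Z(X)$, which gives group-boundedness. Since $S$ is commutative, it is $\mathsf{T_{\!z}S}$-closed by Fact 1.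

**Proof of part 2.** If $C\cong Z(X)$ for some $\mathsf{T_{\!z}S}$-closed $X$, then $C$ is commutative and has the four properties by Theorem B and Fact 1. Conversely, if $C$ is commutative with the four properties, then $C$ is itself $\mathsf{T_{\!z}S}$-closed by Fact 1, and $C=Z(C)$.

**Proof of part 3.** Let
$$X=\{0\}\sqcup\bigsqcup_{n\in\mathbb N}C_n ,$$
where $C_n$ is a cyclic group of order $n$, products inside $C_n$ are those of $C_n$, and all other products are $0$. A product of three elements, bracketed either way, is their product in $C_n$ if all three lie in one $C_n$, and is $0$ otherwise. So $X$ is a commutative semigroup. We check the four conditions of Fact 1.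

- *Chain-finite and nonsingular.* Let $I\subseteq X$ be infinite. As the groups $C_n$ are finite, $I$ contains nonzero $x,y$ from different groups. Then $xy=0\notin\{x,y\}$. Moreover $x^2\ne0=xy$, so $II$ is not a singleton.
- *Periodic.* An element of $C_n$ has its $n$-th power equal to the identity of $C_n$, and $0$ is an idempotent.
- *Group-bounded.* Let $H$ be a subgroup with identity $f$, an idempotent. If $f=0$, then $x=x0=0$ for all $x\in H$, so $H=\{0\}$. Otherwise $f$ is the identity of some $C_n$. Then $0\notin H$, since $0y=0\ne f$ for all $y$; and $x=xf\neq0$ forces $x\in C_n$ for every $x\in H$. So $H\subseteq C_n$ is finite, hence bounded.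

By Fact 1, $X=Z(X)$ is $\mathsf{T_{\!z}S}$-closed. It contains the cyclic subgroup $C_n$ of order $n$ for every $n\in\mathbb N$, and the exponents of these subgroups tend to infinity. $\blacksquare$
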